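# Triangle-free binary matroids with no induced basis have bounded critical number

## 1. Sets of points in a binary projective space, and sums of three of them

Everything takes place inside $V=\mathbb F_2^n$. A *matroid* here is a pair $M=(E,G)$, where $G=\mathrm{PG}(n-1,2)$ is identified with $\mathbb F_2^n\setminus\{0\}$ and $E$ is any subset of $G$. The number $n$ is the *dimension* of $M$. So a matroid is just a set $E$ of nonzero vectors together with the space in which it sits. Two matroids are *isomorphic* if an isomorphism of the ambient geometries carries one ground set onto the other.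

A *flat* of $G$ is a set $F\subseteq G$ such that $F\cup\{0\}$ is a linear subspace; its dimension is the dimension of that subspace. A *triangle* is a $2$-dimensional flat, that is, a set $\{x,y,x+y\}$ with $x\ne y$. We call $M$ *triangle-free* if $E$ contains no triangle. Since $0\notin E$, this says that no $p,q,r\in E$ satisfy $p+q+r=0$: if two of them were equal, the third would be $0$.

**Definition (induced restriction).** $N$ is an induced restriction of $M=(E,G)$ if $N=(E\cap F,F)$ for some flat $F$ of $G$. We say $M$ is $N$-free if no induced restriction of $M$ is isomorphic to $N$.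

Let $I_s$ be the matroid $(B,H)$ where $B$ is a basis of an $s$-dimensional geometry $H$. So $M$ is $I_s$-free exactly when $E\cap F$ is not a basis of $F$, for every $s$-dimensional flat $F$. For instance, $E=\{x,y,x+y\}$ in dimension $2$ is $I_2$-free, and $E=\{x,y\}$ in dimension $2$ is $I_2$ itself.

**Definition (critical number).** The complement of $M$ is $M^c=(G\setminus E,G)$, and $\omega(M)$ is the largest dimension of a flat contained in $E$. The critical number of an $n$-dimensional $M$ is $\chi(M)=n-\omega(M^c)$.

Equivalently, $\chi(M)$ is the least number of linear functionals on $V$ whose common kernel contains no point of $E$. If $E=G$ then $\chi(M)=n$. If $E$ is a basis, the functional equal to $1$ on each basis vector shows that $\chi(M)=1$. A class of matroids has *bounded critical number* if some constant $c$ satisfies $\chi(M)\le c$ for all $M$ in the class.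

We ask whether forbidding triangles and forbidding an induced $I_s$ together bound the critical number. For $s\le3$ this can be settled by hand.

**The cases $s=1$ and $s=2$.** If $M$ is $I_1$-free, then $E=\emptyset$ and $\chi(M)=0$. Suppose $M$ is triangle-free and $I_2$-free. If $x\neq y$ were in $E$, then $x+y\notin E$, so $E\cap\{x,y,x+y\}=\{x,y\}$ would be a basis of a $2$-dimensional flat. So $|E|\le1$ and $\chi(M)\le1$.

**The case $s=3$.** Let $M$ be triangle-free and $I_3$-free with $E\ne\emptyset$. We show that $x+y+z\in E$ for all $x,y,z\in E$. If two of the three are equal, the sum is the third. If they are distinct, they are independent, since the only possible dependence among three distinct nonzero vectors is $x+y+z=0$, a triangle. Their span is a flat with seven points $x,\ y,\ z,\ x+y,\ x+z,\ y+z,\ x+y+z$. The three pair sums are not in $E$ by triangle-freeness. Since $E$ does not meet this flat in the basis $\{x,y,z\}$, the point $x+y+z$ must be in $E$.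

Now fix $a\in E$ and let $H=\{a+x:x\in E\}$. Then $0\in H$, and $(a+x)+(a+y)=a+(a+x+y)$ with $a+x+y\in E$, so $H$ is a subspace and $E=a+H$. As $0\notin E$, we have $a\notin H$. A functional that vanishes on $H$ and equals $1$ at $a$ has a kernel disjoint from $E$. Hence $\chi(M)\le1$.

## 2. The five-point circuit, and the statement for every $s$

What changes at $s=4$? If $w,x,y,z\in E$ are independent, then some sum of at least two of them is in $E$. It is not a pair sum, so it is one of the four triple sums or the sum of all four. Which one it is may vary with the quadruple, and the conclusion $\chi\le 1$ is lost.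

**Example 1.** In dimension $4$ with basis $b_1,\dots,b_4$, let $E=\{b_1,b_2,b_3,b_4,\,b_1+b_2+b_3+b_4\}$. Sums of two points of $E$ have two or three terms in the basis, so none is in $E$, and $E$ is triangle-free. The only $4$-dimensional flat meets $E$ in five points, so $E$ is $I_4$-free. A functional equal to $1$ on all $b_i$ is $0$ on $b_1+\dots+b_4$, so one functional is not enough. Two suffice: take that functional, and then one that is $1$ on $b_1+\dots+b_4$. So $\chi=2$.

In general, $I_s$-freeness says only that each independent $s$-tuple in $E$ has one of fewer than $2^s$ possible sums in $E$. The paper of Peter Nelson and Kazuhiro Nomoto, "The structure of $I_4$-free and triangle-free binary matroids", arXiv:2005.00089 (2020), is the source of the conjecture that for every $s\ge4$ the class of $I_s$-free and triangle-free matroids has bounded critical number. The conjecture is true, and in fact it holds for every $s\ge1$.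

**Theorem A.** For every $s$ there is a constant $c(s)$ such that every $I_s$-free, triangle-free matroid $M$ has $\chi(M)\le c(s)$.

**Theorem B.** Let $N=(E_N,G_N)$ be a matroid of dimension $\ge1$. The class of triangle-free, $N$-free matroids has bounded critical number if and only if $E_N$ is linearly independent.

**Theorem C.** Let $s\ge3$ and let $N$ be a matroid of dimension $\ge1$. The class of $I_s$-free, $N$-free matroids has bounded critical number if and only if $N$ is a single point $\mathrm{PG}(0,2)$ or a triangle $\mathrm{PG}(1,2)$ (full ground set).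

**Theorem D.** One can take $c(s)\le2^{2^{O(s)}}$. On the other hand, $c(s)\to\infty$ necessarily.

Most of the work is Theorem A. Its plan follows the case $s=3$, where $E$ was a coset and one functional killed it. For general $s$ we show that $E$ is dense in some coset, try to build an induced $I_s$ by choosing one random point from each of $s$ dense cosets, and analyze what can go wrong.

From here until the end of Section 6, fix $s\ge2$ and a set $E\subseteq V\setminus\{0\}$ that is triangle-free and $I_s$-free. "Subspace" means linear subspace, and $H\le U$ means that $H$ is a subspace of $U$. For $W\le V$ put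
$$\chi_E(W)=\dim W-\max\{\dim A:\ A\le W,\ A\cap E=\emptyset\},$$
so that $\chi(M)=\chi_E(V)$. In particular, a subspace of $W$ that has codimension $q$ in $W$ and avoids $E$ certifies $\chi_E(W)\le q$. For vectors $y_1,y_2,\dots$ we write $y_I=\sum_{i\in I}y_i$.

## 3. Additive quadruples and dense, uniform cosets

**Fourier notation.** A character of a subspace $H$ is a homomorphism $\gamma:H\to\{1,-1\}$; the trivial one is written $1$. For a real function $u$ on $H$ put $\hat u(\gamma)=\mathbb E_{h\in H}u(h)\gamma(h)$. Then $u=\sum_\gamma\hat u(\gamma)\gamma$ and $\sum_\gamma\hat u(\gamma)^2=\mathbb E\,u^2$. Expanding three functions in characters gives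
$$\mathbb E_{h,h'\in H}u(h)v(h')w(h+h')=\sum_{\alpha,\beta,\gamma}\hat u(\alpha)\hat v(\beta)\hat w(\gamma)\,\mathbb E_h\alpha(h)\gamma(h)\,\mathbb E_{h'}\beta(h')\gamma(h')=\sum_\gamma\hat u(\gamma)\hat v(\gamma)\hat w(\gamma),\tag{1}$$
because distinct characters are orthogonal. Formula (1) counts triangles.

A constant $\delta\in(0,1]$ depending only on $s$ will be fixed in Lemma 2. Put $\varepsilon=\delta^3/2$.

**Definition (good pair).** A pair $(a,H)$ with $a\in V$ and $H\le V$ is good if the function $g(h)=1_E(a+h)$ on $H$ satisfies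

* (G1) $\hat g(1)=|E\cap(a+H)|/|H|\ge\delta$;
* (G2) $|\hat g(\gamma)|\le\varepsilon$ for every nontrivial character $\gamma$ of $H$.

The pair is *in $U$* if $a\in U$ and $H\le U$.

So $E$ has positive density in $a+H$ and no noticeable bias toward any half of $a+H$. Replacing $a$ by another element $a+k$ of the same coset replaces $\hat g(\gamma)$ by $\gamma(k)\hat g(\gamma)$, so goodness depends only on the coset.

**Example 2.** If $a\in E$, then $(a,\{0\})$ is good: the density is $1$ and there is no nontrivial character.

**Example 3.** This example, for which we claim nothing about $I_s$-freeness, shows that $E$ may meet $H$ itself. Let $V$ be spanned by independent vectors $a,p$ and a complement $L=\mathbb F_2^{2m}$, let $Q(x)=x_1x_2+\dots+x_{2m-1}x_{2m}$ on $L$, and let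
$$E=\{p\}\cup\{a+Q(x)p+x:\ x\in L\},\qquad H=\langle p\rangle+L .$$
This set is triangle-free. A functional vanishing on $H$ and equal to $1$ at $a$ shows that a triangle would contain an even number of points of $a+H$, hence exactly two, and its third point would be $p$. But two points $a+Q(x)p+x$ and $a+Q(y)p+y$ with sum $p$ would need $x=y$, and then the sum is $0$.

The density of $E$ in $a+H$ is $1/2$. A character of $H$ has the form $\gamma(tp+x)=(\pm1)^t\psi(x)$. With sign $+$ and $\psi$ nontrivial, $\hat g(\gamma)=\frac12\mathbb E_x\psi(x)=0$. With sign $-$, $\hat g(\gamma)=\frac12\mathbb E_x(-1)^{Q(x)}\psi(x)$. This factors over the pairs of coordinates. Each factor is the mean of $(-1)^{xy+\alpha x+\beta y}=(-1)^{\alpha\beta}(-1)^{(x+\beta)(y+\alpha)}$ over $x,y\in\mathbb F_2$, which is $\pm\frac12$. So $|\hat g(\gamma)|=2^{-m-1}$. If $\delta\le1/2$ and $m$ is large, then $(a,H)$ is good, and $E\cap H=\{p\}$.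

**Lemma 1.** If $(a,H)$ is good, then $a\notin H$.

*Proof.* Suppose $a\in H$; we may then take $a=0$. Put $\delta'=\hat g(1)\ge\delta$. By triangle-freeness $g(h)g(h')g(h+h')=0$ for all $h,h'$. Since $\sum_\gamma\hat g(\gamma)^2=\mathbb E g^2=\delta'$, formula (1) gives
$$0=\sum_\gamma\hat g(\gamma)^3\ \ge\ \delta'^3-\varepsilon\sum_\gamma\hat g(\gamma)^2=\delta'^3-\varepsilon\delta' .$$
So $\delta'^2\le\varepsilon=\delta^3/2<\delta^2\le\delta'^2$, a contradiction. $\square$

To find good pairs we use two theorems. An additive quadruple in $A$ is $(a_1,a_2,a_3,a_4)\in A^4$ with $a_1+a_2=a_3+a_4$. A coset of a subgroup, of size $m$, has $m^3$ of them, the maximum. An independent set of size $m$ has only the trivial ones, $3m^2-2m$ in number.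

**Theorem (BSG).** (Balog–Szemerédi–Gowers: Gowers, GAFA 8 (1998); Tao–Vu, *Additive Combinatorics*, §2.5.) There is an absolute constant $C_0$ such that if a finite nonempty subset $A$ of an abelian group has at least $|A|^3/K$ additive quadruples ($K\ge1$), then there is $A'\subseteq A$ with $|A'|\ge C_0^{-1}K^{-C_0}|A|$ and $|A'-A'|\le C_0K^{C_0}|A'|$.

**Theorem (Ruzsa).** (Astérisque 258 (1999), 323–326.) If $A\subseteq\mathbb F_2^n$ is finite and $|A+A|\le\alpha|A|$, then $A$ is contained in a coset of a subgroup of size at most $\alpha^22^{\alpha^4}|A|$.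

We may assume $C_0\ge1$, since enlarging $C_0$ weakens (BSG).

**Lemma 2.** There are $\delta\in(0,1]$ and $C\ge1$ depending only on $s$ such that for every $U\le V$ with $E\cap U\ne\emptyset$ there is a good pair $(a,H)$ in $U$ with $|E\cap U|\le C|H|$.

Note the second conclusion: the coset is not only dense, it is as large as $E\cap U$ up to a constant. This will bound the number of other cosets of $H$ that are rich in $E$.

*Proof.* Let $Y=E\cap U$ and $m=|Y|\ge1$. If $m\le2^{s+1}$, take $a\in Y$ and $H=\{0\}$ as in Example 2; then $m\le2^{s+1}|H|$. From now on $m>2^{s+1}$.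

**Step 1: many $k$-tuples sum into $Y$, for some fixed $k\ge3$.** Here $I_s$-freeness enters. We claim that for every $(y_1,\dots,y_s)\in Y^s$ there is $I$ with $|I|\ge2$ and $y_I\in Y\cup\{0\}$. If the $y_i$ are dependent (repetitions included), then $y_I=0$ for some nonempty $I$, and $|I|\ge2$ because $0\notin E$. If they are independent, they span an $s$-dimensional flat inside $U$ whose intersection with $E$ contains the basis $\{y_i\}$ and, by $I_s$-freeness, is not equal to it. So some $y_I$ with $|I|\ge2$ is in $E\cap U=Y$.

There are fewer than $2^s$ sets $I$, so one of them serves at least $2^{-s}m^s$ of the $m^s$ tuples. The condition involves only the coordinates in $I$, so with $k=|I|\ge2$,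
$$\#\{(y_1,\dots,y_k)\in Y^k:\ y_1+\dots+y_k\in Y\cup\{0\}\}\ge2^{-s}m^k .$$
At most $m^{k-1}<2^{-s-1}m^k$ of these have sum $0$, as the last entry is determined by the others. So at least $2^{-s-1}m^k>0$ of them have sum in $Y$. If $k=2$, such a pair would give $y_1+y_2+y'=0$ with all three in $E$, which is excluded. Hence $k\ge3$. (For $s=2$ no such $k$ exists, so the case $m>2^{s+1}$ does not occur.)

**Step 2: many additive quadruples.** We reduce from $k$ to three summands by freezing coordinates. By averaging we can fix $y_4,\dots,y_k$ so that at least $2^{-s-1}m^3$ triples $(y_1,y_2,y_3)$ satisfy $y_1+y_2+y_3+t\in Y$, where $t=y_4+\dots+y_k$. Let $r(t)$ be the number of $(y_1,y_2,y_3,y')\in Y^4$ with $y_1+y_2+y_3+y'=t$. Then $r(t)\ge2^{-s-1}m^3$. Let $r_2(u)=\#\{(y,y')\in Y^2:y+y'=u\}$. By Cauchy–Schwarz,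
$$r(t)=\sum_ur_2(u)r_2(u+t)\le\sum_ur_2(u)^2=r(0).$$
So the shift $t$ can be removed at no cost, and $Y$ has $r(0)\ge2^{-s-1}m^3$ additive quadruples.

**Step 3: a dense coset.** (BSG) with $K=2^{s+1}$ gives $A'\subseteq Y$ with $|A'|\ge c_1m$ and $|A'+A'|\le c_2|A'|$, where $c_1=C_0^{-1}2^{-(s+1)C_0}$ and $c_2=C_0 2^{(s+1)C_0}$. Pick $b\in A'$ and let $H_0=\langle A'+A'\rangle$. Then $H_0\le U$, and $b+H_0$ is the smallest coset containing $A'$. By (Ruzsa), $|H_0|\le c_3|A'|$ with $c_3=c_2^2\,2^{c_2^4}$. Put $\delta=1/c_3$. Since $c_2\ge1$, we have $c_3\ge2$, so $\delta\le\frac12$. Then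
$$|E\cap(b+H_0)|\ge|A'|\ge\delta|H_0|,\qquad m\le|A'|/c_1\le|H_0|/c_1 .$$

**Step 4: removing bias.** We now arrange (G2). Start with the coset $b+H_0$. Suppose the current coset $a+H$ has a nontrivial character $\gamma$ with $|\hat g(\gamma)|>\varepsilon$. The density of $E$ on $a+\ker\gamma$ is $\mathbb E\,g(1+\gamma)=\hat g(1)+\hat g(\gamma)$, and on the other coset of $\ker\gamma$ in $a+H$ it is $\hat g(1)-\hat g(\gamma)$. Pass to the denser of the two. The density rises by more than $\varepsilon$ and never exceeds $1$, so there are at most $1/\varepsilon$ steps. At the end (G2) holds, and (G1) holds because the density started at $\delta$ or more and only increased. All cosets are inside $b+H_0\subseteq U$, so the final good pair $(a,H)$ is in $U$. Each step halves $H$, so $|H|\ge2^{-1/\varepsilon}|H_0|$ and $m\le2^{1/\varepsilon}|H|/c_1$. The lemma holds with $C=\max(2^{s+1},2^{1/\varepsilon}/c_1)$. $\square$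

## 4. One random point from each of $s$ cosets

Suppose $\chi_E(V)$ is huge. We try to build an induced $I_s$, which is a contradiction. Here is the natural attempt. Put $U_1=V$. Lemma 2 gives a good pair $(a_1,H_1)$ in $U_1$. Cut $U_1$ down to the common kernel $U_2$ of boundedly many functionals of our choice. Since $\chi_E(V)$ is huge, $E\cap U_2\ne\emptyset$, so there is a good pair $(a_2,H_2)$ in $U_2$. Continue to $(a_s,H_s)$. Then choose $d_i$ uniformly from $D_i=E\cap(a_i+H_i)$, independently, and hope that no sum $d_I$ with $|I|\ge2$ is in $E$.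

Let us test this hope. Let $i=\min I$ and $J=I\setminus\{i\}$. Fix the $d_j$ with $j\in J$. They are in $U_{i+1}$, so $d_J\in U_{i+1}$. As $d_i$ varies, $d_I=d_i+d_J$ stays in the coset $\zeta=a_i+d_J+H_i$, and the probability that $d_I\in E$ is at most $|E\cap\zeta|/|D_i|$. This is small unless $\zeta$ is rich in $E$. By the second conclusion of Lemma 2, only boundedly many cosets of $H_i$ in $U_i$ are rich. For a rich coset $z\ne a_i+H_i$ we may include among our functionals one that vanishes on $H_i$ and is $1$ on $a_i+z$. Then $d_J\in U_{i+1}$ cannot be in $a_i+z$, so $\zeta\ne z$.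

The one rich coset not ruled out in this way is $z=a_i+H_i$ itself. There $a_i+z=H_i$, and no functional separates $H_i$ from $0$. If $d_J\in H_i$, then $\zeta=a_i+H_i$, the bound $|E\cap\zeta|/|D_i|$ equals $1$, and the argument stops. To prevent $d_J\in H_i$ already for $J=\{j\}$, we want $E\cap H_i\cap U_{i+1}=\emptyset$. Example 3 shows that $E\cap H_i$ need not be empty on its own. Clearing it costs $\chi_E(H_i)$ functionals, and bounding $\chi_E(H_i)$ is the original problem with $H_i$ in place of $V$.

So we make that cost a hypothesis. Suppose that every good pair $(a,H)$ has $\chi_E(H)\le K$. Then sums $d_J$ with $|J|\ge2$ must still be kept out of $H_i$. Let $j=\min J$. Either $a_j+H_j$ is spread over many cosets of $H_i$, and then it is unlikely that $d_j$ falls into the particular one that makes $d_J\in H_i$; or it meets few cosets of $H_i$, and we can afford one functional for each of them at step $j$.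

Put
$$\eta=2^{-s-1}\delta,\qquad R=\frac{2^{s+1}}{\delta},\qquad B=\frac C\eta+1+sR,\qquad\Phi(K)=(s-1)(K+B).$$

**Lemma 3.** Let $W\le V$ and $K\ge0$. If $\chi_E(H)\le K$ for every good pair $(a,H)$ in $W$, then $\chi_E(W)\le\Phi(K)$.

*Proof.* Suppose $\chi_E(W)>(s-1)(K+B)$.

**Step 1: the sequence $U_1\ge\dots\ge U_s$.** We start from $U_1=W$ and construct $U_{i+1}\le U_i$ with $\dim U_i-\dim U_{i+1}\le K+B$. Then $E\cap U_i\ne\emptyset$ for every $i\le s$: otherwise $U_i$ would certify $\chi_E(W)\le(i-1)(K+B)\le(s-1)(K+B)$. Given $U_i$, let $(a_i,H_i)$ be the good pair in $U_i$ from Lemma 2, so $|E\cap U_i|\le C|H_i|$. Let $D_i=E\cap(a_i+H_i)$, so $|D_i|\ge\delta|H_i|$. For $i<s$, let $U_{i+1}$ be the common kernel in $U_i$ of the following functionals on $V$.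

* (a) At most $K$ functionals whose restrictions to $H_i$ cut out a subspace of $H_i$ disjoint from $E$. They exist because $\chi_E(H_i)\le K$, and functionals on $H_i$ extend to $V$. Hence $E\cap H_i\cap U_{i+1}=\emptyset$.
* (b) A functional $\lambda_i$ with $\lambda_i|_{H_i}=0$ and $\lambda_i(a_i)=1$, which exists because $a_i\notin H_i$ by Lemma 1. Further, let $Z_i$ be the set of cosets $z\subseteq U_i$ of $H_i$ with $|E\cap z|\ge\eta|H_i|$. These are disjoint, so $|Z_i|\le|E\cap U_i|/(\eta|H_i|)\le C/\eta$. For each $z\in Z_i$ with $z\ne a_i+H_i$, take a functional that vanishes on $H_i$ and equals $1$ on the coset $a_i+z\ne H_i$.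
* (c) For each $i'<i$ with $[H_i:H_i\cap H_{i'}]\le R$: the coset $a_i+H_i$ meets exactly $[H_i:H_i\cap H_{i'}]\le R$ cosets of $H_{i'}$. For each such coset $y+H_{i'}\ne H_{i'}$, take a functional that vanishes on $H_{i'}$ and equals $1$ on $y$.

Altogether there are at most $K+(1+C/\eta)+sR=K+B$ functionals, as required.

**Step 2: random points, always independent.** Choose $d_1,\dots,d_s$ independently, with $d_i$ uniform in $D_i$. If $j>i$, then $d_j\in E\cap U_j\subseteq E\cap U_{i+1}$. Let $I$ be nonempty with $i=\min I$. If $i<s$, then $\lambda_i(d_i)=\lambda_i(a_i)=1$ and $\lambda_i(d_j)=0$ for $j>i$, so $\lambda_i(d_I)=1$ and $d_I\ne0$. If $I=\{s\}$, then $d_s\in E$ is nonzero. So $d_1,\dots,d_s$ are linearly independent.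

**Step 3: the claim.** We show that $\Pr(d_I\in E)\le2^{-s}$ whenever $|I|\ge2$. Let $i=\min I<s$ and $J=I\setminus\{i\}\ne\emptyset$, so $d_J\in U_{i+1}$. It suffices to bound the probability that $d_I\in E$ and $d_J\notin H_i$, and the probability that $d_J\in H_i$, by $2^{-s-1}$ each.

**Step 3.1: the case $d_J\notin H_i$.** Fix $(d_j)_{j\in J}$ with $d_J\notin H_i$. Then $d_I$ is in the coset $\zeta=a_i+d_J+H_i\subseteq U_i$, and $\zeta\ne a_i+H_i$. If $\zeta\in Z_i$, then by (b) some functional is $1$ on $a_i+\zeta=d_J+H_i$ and vanishes on $U_{i+1}\ni d_J$, a contradiction. So $\zeta\notin Z_i$, that is, $|E\cap\zeta|<\eta|H_i|$. Since $d_i$ is uniform in $D_i$ and independent of $d_J$, the conditional probability that $d_i+d_J\in E$ is at most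
$$\frac{|E\cap\zeta|}{|D_i|}\le\frac{\eta|H_i|}{\delta|H_i|}=2^{-s-1}.$$

**Step 3.2: $\Pr(d_J\in H_i)\le2^{-s-1}$.** Let $j=\min J>i$ and $J'=J\setminus\{j\}$. By (a), the point $d_j\in E\cap U_{i+1}$ is never in $H_i$. If $J'=\emptyset$, then $d_J=d_j$, and the probability is $0$. Now let $J'\ne\emptyset$. Then $j<s$, so $U_{j+1}$ is defined, and $d_{J'}\in U_{j+1}$.

Suppose first that $[H_j:H_j\cap H_i]>R$. The event $d_J\in H_i$ means $d_j\in d_{J'}+H_i$. Conditionally on $d_{J'}$, which is independent of $d_j$, its probability is at most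
$$\frac{|(a_j+H_j)\cap(d_{J'}+H_i)|}{|D_j|}\le\frac{|H_j\cap H_i|}{\delta|H_j|}<\frac1{\delta R}=2^{-s-1}.$$

Suppose next that $[H_j:H_j\cap H_i]\le R$. The coset $d_j+H_i$ meets $a_j+H_j$, and it is not $H_i$. So it is one of the cosets treated in (c) at step $j$ with $i'=i$. The corresponding functional $\nu$ vanishes on $H_i$, equals $1$ on $d_j$, and vanishes on $U_{j+1}\ni d_{J'}$. Thus $\nu(d_J)=1$, so $d_J\notin H_i$. The probability is $0$.

**Step 4: union bound.** There are fewer than $2^s$ sets $I$ with $|I|\ge2$, so by the claim, with positive probability $d_I\notin E$ for all of them. Fix such $d_1,\dots,d_s$. By Step 2, $F=\langle d_1,\dots,d_s\rangle\setminus\{0\}$ is an $s$-dimensional flat, and $E\cap F=\{d_1,\dots,d_s\}$ is a basis of it. This contradicts $I_s$-freeness. $\square$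

## 5. Nested good pairs double an energy

Lemma 3 transfers a large critical number from $W$ to some $H$ with $(a,H)$ a good pair in $W$. We can then apply it again inside $H$, and so on. Each application costs one $\Phi$, so we need a bound, depending only on $s$, on how often this can be repeated. The iteration produces a chain: $(a_j,H_j)$ is a good pair in $H_{j-1}$.

Look at Example 3 to see what a chain does. There $(a,H)$ is good with density $\frac12$, and $(p,\{0\})$ is a good pair in $H$. Because $p\in E$, the set $E$ contains at most one of $x$ and $x+p$ for each $x\in a+H$. On the scale of $H$ we see density $\frac12$ and mean square density $\frac14$. On the scale of $\{0\}$ the densities are $0$ and $1$, half of each, and the mean square is $\frac12$: it has doubled. The same mechanism works for every chain, with the uniformity (G2) of the inner pair playing the role of the single point $p$.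

**Lemma 4.** Let $(a_1,H_1),\dots,(a_M,H_M)$ be good pairs such that $H_j\le H_{j-1}$ and $a_j\in H_{j-1}$ for $2\le j\le M$. Then $M<2+2\log_2(1/\delta)$.

*Proof.* For $x\in H_1$ put $f(x)=1_E(a_1+x)$ and
$$\alpha_j(x)=\mathbb E_{h\in H_j}f(x+h),\qquad e_j=\mathbb E_{x\in H_1}\alpha_j(x)^2\le1 .$$
So $\alpha_j(x)$ is the density of $E$ on the $H_j$-coset through $a_1+x$. Since $\alpha_1$ is constant and at least $\delta$, we have $e_1\ge\delta^2$.

**Step 1: two cosets that differ by $a_j$ are not both rich.** Let $j\ge2$ and $x\in H_1$; note that $a_j\in H_{j-1}\le H_1$. We show that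
$$\alpha_j(x)\,\alpha_j(x+a_j)\le\frac{\delta^2}2 .\tag{2}$$
For $h\in H_j$ put $u(h)=f(x+h)$, $v(h)=f(x+a_j+h)$ and $g(h)=1_E(a_j+h)$. If $u(h)v(h')g(h+h')=1$, then
$$a_1+x+h,\qquad a_1+x+a_j+h',\qquad a_j+h+h'$$
are elements of $E$ with sum $0$, which triangle-freeness forbids. So the left side of (1), for $u,v,g$ on $H_j$, is $0$. In the sum on the right, the trivial character contributes $\alpha_j(x)\alpha_j(x+a_j)\hat g(1)\ge\alpha_j(x)\alpha_j(x+a_j)\,\delta$. By (G2) for $(a_j,H_j)$ and Cauchy–Schwarz, the other characters contribute at least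
$$-\varepsilon\Big(\sum_\gamma\hat u(\gamma)^2\Big)^{1/2}\Big(\sum_\gamma\hat v(\gamma)^2\Big)^{1/2}\ge-\varepsilon ,$$
since $\mathbb E u^2\le1$ and $\mathbb E v^2\le1$. So $\alpha_j(x)\alpha_j(x+a_j)\le\varepsilon/\delta=\delta^2/2$.

**Step 2: the energy recursion.** We compare scales $j-1$ and $j$. As $H_j\le H_{j-1}$, the average of $\alpha_j(y+h)$ over $h\in H_{j-1}$ is $\alpha_{j-1}(y)$. As $a_j\in H_{j-1}$, the shift $h\mapsto h+a_j$ permutes $H_{j-1}$. Hence
$$\alpha_{j-1}(y)=\mathbb E_{h\in H_{j-1}}\tfrac12\big(\alpha_j(y+h)+\alpha_j(y+h+a_j)\big).$$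
Square this, use Cauchy–Schwarz in $h$, and average over $y\in H_1$; then $y+h$ is uniform in $H_1$. With (2) this gives
$$e_{j-1}\le\tfrac14\,\mathbb E_{x\in H_1}\big(\alpha_j(x)+\alpha_j(x+a_j)\big)^2=\tfrac14\Big(2e_j+2\,\mathbb E_{x\in H_1}\alpha_j(x)\alpha_j(x+a_j)\Big)\le\tfrac12e_j+\tfrac{\delta^2}4 .$$
Therefore
$$e_j-\frac{\delta^2}2\ge2\Big(e_{j-1}-\frac{\delta^2}2\Big).$$

**Step 3: conclusion.** Since $e_1-\frac{\delta^2}2\ge\frac{\delta^2}2$, we get $1\ge e_M\ge\frac{\delta^2}2+2^{M-1}\cdot\frac{\delta^2}2=\frac{\delta^2}2+2^{M-2}\delta^2$. Hence $2^{M-2}<\delta^{-2}$, which is the lemma. $\square$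

## 6. Iterating the descent: proof of Theorem A

For $s=1$ we have $E=\emptyset$, so $c(1)=0$ works. Let $s\ge2$, and put
$$M_0=\lceil2+2\log_2(1/\delta)\rceil,\qquad c(s)=\Phi^{(M_0)}(0),$$
where $\Phi^{(k)}$ is the $k$-fold iterate. Both numbers depend only on $s$.

Suppose $\chi_E(V)>c(s)=\Phi\big(\Phi^{(M_0-1)}(0)\big)$. The contrapositive of Lemma 3 with $W=V$ and $K=\Phi^{(M_0-1)}(0)$ gives a good pair $(a_1,H_1)$ in $V$ with $\chi_E(H_1)>\Phi^{(M_0-1)}(0)$. Apply Lemma 3 with $W=H_1$ and $K=\Phi^{(M_0-2)}(0)$ to get a good pair $(a_2,H_2)$ in $H_1$ with $\chi_E(H_2)>\Phi^{(M_0-2)}(0)$. Continue in this way, the last application having $K=\Phi^{(0)}(0)=0$, up to $(a_{M_0},H_{M_0})$. For $j\ge2$ the pair $(a_j,H_j)$ is in $H_{j-1}$, which means $H_j\le H_{j-1}$ and $a_j\in H_{j-1}$. So Lemma 4 applies and gives $M_0<2+2\log_2(1/\delta)$, contradicting the choice of $M_0$. Hence $\chi(M)=\chi_E(V)\le c(s)$. $\blacksquare$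

In particular, the conjecture (all $s\ge4$) is proved.

## 7. Which $N$ can replace $I_s$: proof of Theorem B

**Step 1: if $E_N$ is independent, the critical number is bounded.** The purpose of this step is to find $N$ inside a large $I_s$. Let $E_N$ be independent of size $t$ in dimension $r\ge1$, and put $s=2r-t$; as $t\le r$, we have $s\ge r\geq 1$. Suppose $E\cap F'$ is a basis $\{b_1,\dots,b_s\}$ of an $s$-dimensional flat $F'$. Since $t+2(r-t)=s$, we may let $F$ be the flat spanned by
$$b_1,\dots,b_t\quad\text{and}\quad b_{t+2l-1}+b_{t+2l}\qquad(1\le l\le r-t).$$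
These $r$ vectors are independent, so $\dim F=r$. Every element of $F$ has equal coefficients at $b_{t+2l-1}$ and $b_{t+2l}$, so no $b_i$ with $i>t$ is in $F$, and $E\cap F=\{b_1,\dots,b_t\}$. An independent set of size $t$ in dimension $r$ is unique up to isomorphism, so $(E\cap F,F)\cong N$. Hence every $N$-free matroid is $I_s$-free, and Theorem A applies.

For example, if $N$ is one point in dimension $2$, then $r=2$, $t=1$, $s=3$, and $F$ is spanned by $b_1$ and $b_2+b_3$.

**Step 2: if $E_N$ is dependent, the critical number is unbounded.** Now $E_N$ contains a circuit, that is, a minimal nonempty set of vectors summing to $0$, of some size $\ell$. As the points are distinct and nonzero, $\ell\ge3$. By Erdős (1959), for every $k$ there is a graph $\Gamma$ of girth greater than $\max(3,\ell)$ and chromatic number greater than $2^k$. Let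
$$E=\{e_u+e_v:\ uv\in E(\Gamma)\}\subset\mathbb F_2^{V(\Gamma)} .$$
A set of edges has vector sum $0$ exactly when every vertex has even degree in it. A nonempty set of this kind contains a cycle, so the circuits in $E$ are exactly the edge sets of cycles of $\Gamma$. So $E$ has no circuit of size at most $\max(3,\ell)$. Since a triangle is a circuit of size $3$, $E$ is triangle-free; and since an induced copy of $N$ would contain a circuit of size $\ell$, $E$ is $N$-free.

Finally, suppose a subspace of codimension $c$ avoids $E$. It is the kernel of a linear map $\Lambda$ to $\mathbb F_2^c$. For each edge $uv$, $\Lambda(e_u)+\Lambda(e_v)=\Lambda(e_u+e_v)\ne0$, so $u\mapsto\Lambda(e_u)$ is a proper coloring of $\Gamma$ with $2^c$ colors. Hence $2^c>2^k$, so $c>k$. The critical number is unbounded. $\blacksquare$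

## 8. Which $N$ can replace the triangle: proof of Theorem C

**Step 1: the two bounded cases.** If $N=\mathrm{PG}(0,2)$, then $N$-free means $E=\emptyset$, and $\chi=0$. If $N=\mathrm{PG}(1,2)$, then $N$-free means triangle-free, and Theorem A applies.

**Step 2: $E_N\ne G_N$.** Consider $M_n=(G,G)$ with $G=\mathrm{PG}(n-1,2)$. All its induced restrictions have full ground set, so it is $N$-free. It is also $I_s$-free, since a basis of an $s$-dimensional geometry with $s\ge2$ is not the full ground set. But $\chi(M_n)=n$.

**Step 3: $N=\mathrm{PG}(t-1,2)$ with $t\ge3$.** Let $Q=x_1x_2+\dots+x_{2m-1}x_{2m}$ on $\mathbb F_2^{2m}$ and $E=\{x:Q(x)=1\}$; note $0\notin E$. We first show that $|E\cap F|$ is even for every $3$-dimensional flat $F$. Parametrize $F\cup\{0\}$ linearly by $\mathbb F_2^3$. Then $Q$ becomes a polynomial of degree at most $2$ in three variables. A monomial in a set $S$ of at most two variables takes the value $1$ at $2^{3-|S|}$ points of $\mathbb F_2^3$, an even number, so the polynomial sums to $0$. As $Q(0)=0$, this sum is $|E\cap F|$ modulo $2$.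

Hence $E$ is $I_3$-free, since $I_3$ has three points. Then $E$ is $I_s$-free for $s\ge3$: if $E\cap F'$ were a basis $\{b_1,\dots,b_s\}$ of an $s$-dimensional flat $F'$, then $E$ would meet the flat spanned by $b_1,b_2,b_3$ in exactly these three points. Also $E$ contains no $3$-dimensional flat, which would have seven points, so $E$ is $N$-free.

A subspace $A$ that avoids $E$ has $Q=0$ on $A$, so the bilinear form
$$\beta(x,y)=Q(x+y)+Q(x)+Q(y)=\sum_{l=1}^m(x_{2l-1}y_{2l}+x_{2l}y_{2l-1})$$
vanishes on $A\times A$. This form is nondegenerate, so $A\subseteq A^\perp$ and $\dim A+\dim A^\perp=2m$ give $\dim A\le m$. Thus $\chi\ge2m-m=m$, which is unbounded. $\blacksquare$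

So in the conjecture "triangle-free" cannot be relaxed even to "$\mathrm{PG}(2,2)$-free", for any $s\ge3$.

## 9. Size of $c(s)$: proof of Theorem D

**Step 1: a better $\delta$.** The bound of Ruzsa's theorem is exponential in a power of $c_2$. We replace it in Step 3 of the proof of Lemma 2; Lemmas 1, 3 and 4 use only the outcome of Lemma 2. Let $s\ge2$ (we have $c(1)=0$). As before, (BSG) with $K=2^{s+1}$ gives $c_1=2^{-O(s)}$ and $c_2=2^{O(s)}$. By Gowers–Green–Manners–Tao, *On a conjecture of Marton*, Ann. of Math. 201 (2025), the set $A'$ is covered by $O(c_2^{O(1)})$ cosets of some subspace $H'$ with $|H'|\le|A'|$. So some coset $z+H'$ satisfies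
$$|A'\cap(z+H')|\ge\kappa|A'|,\qquad\kappa=2^{-O(s)}\le1 .$$
Since $A'\subseteq U$, the intersection $(z+H')\cap U$ is nonempty, so it is a coset $b+H_0$ with $H_0=H'\cap U$. Then
$$|E\cap(b+H_0)|\ge|A'\cap(z+H')|\ge\kappa|A'|\ge\kappa|H'|\ge\kappa|H_0| ,$$
$$|H_0|\ge|A'\cap(z+H')|\ge\kappa|A'|\ge\kappa c_1m .$$
Now set $\delta=\kappa$ and continue with Step 4 of the proof of Lemma 2 from this coset. The lemma holds with $\delta=2^{-O(s)}$ and
$$\frac1\varepsilon=\frac2{\delta^3}=2^{O(s)},\qquad C=\max\Big(2^{s+1},\frac{2^{1/\varepsilon}}{\kappa c_1}\Big)=2^{2^{O(s)}} .$$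

**Step 2: the upper bound.** With these constants $\eta=2^{-O(s)}$ and $R=2^{O(s)}$, so $B=C/\eta+1+sR=2^{2^{O(s)}}$. Also $M_0=\lceil2+2\log_2(1/\delta)\rceil=O(s)$. Iterating $\Phi(K)=(s-1)(K+B)$ from $0$ gives
$$c(s)=\Phi^{(M_0)}(0)=B\sum_{k=1}^{M_0}(s-1)^k\le M_0\,s^{M_0}B=2^{2^{O(s)}},$$
because $s^{M_0}=2^{O(s)\log_2s}\le2^{2^{O(s)}}$.

**Step 3: $c(s)\to\infty$.** Every matroid of dimension less than $s$ is trivially $I_s$-free, as it has no $s$-dimensional flat. Triangle-free matroids have unbounded critical number, by the construction in Section 7 with graphs of girth greater than $3$: for every $k$ there is a triangle-free matroid $M_k$, of some dimension $n_k$, with $\chi(M_k)>k$. For all $s>n_k$ this $M_k$ is $I_s$-free, so any valid constant satisfies $c(s)>k$. Hence $c(s)\to\infty$. $\blacksquare$
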